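# A nontrivial abelian topological group whose weakly almost periodic compactification is a point

## The groups $G(H)$ and the theorem

All topological groups below are Hausdorff, "compact" includes Hausdorff, and $\mathbb N=\{0,1,2,\dots\}$. The statement contains a construction, so we give the construction as part of it.

Let $X$ be the set of all sequences $x=(x_1,x_2,\dots)$ in $\mathbb N$, and let $\mathcal A$ be the algebra of subsets of $X$ generated by the sets $\{x:x_i=n\}$. For a finite sequence $s=(s_1,\dots,s_k)$ in $\mathbb N$, of length $|s|=k\ge 0$, put
$$A_s=\{x\in X:\ x_i\neq s_i \text{ for } 1\le i\le k\}\in\mathcal A,\qquad A_\varnothing=X, \tag{1}$$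
and for $A\in\mathcal A$ let
$$\varphi(A)=\inf\Big\{\sum_{s\in F}\frac1{|s|+1}:\ F\text{ a finite set of finite sequences},\ A\subset\bigcup_{s\in F}A_s\Big\}. \tag{2}$$
For a topological group $H$, let $G(H)$ be the group, under pointwise multiplication, of all functions $g:X\to H$ with finitely many values and with $g^{-1}(h)\in\mathcal A$ for every $h\in H$. For a neighbourhood $V$ of $1_H$ and $0<\varepsilon\le 1$ put
$$N(V,\varepsilon)=\{g\in G(H):\ \varphi(\{x:g(x)\notin V\})<\varepsilon\}. \tag{3}$$
We shall check in Lemma 4 that these sets form a base at $1$ of a Hausdorff group topology on $G(H)$, metrizable if $H$ is.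

**Theorem 1.** For every Hausdorff topological group $H$, the weakly almost periodic compactification $W(G(H))$ is a singleton. In particular (for $H=\mathbb Z/2$) there is a countable, metrizable, non-trivial Boolean group $G$, that is, an abelian group with all elements of order at most $2$, for which $W(G)$ is a singleton.

This answers a question of Megrelishvili, recorded in Vladimir Uspenskij's "Compactifications of topological groups" (arXiv:math/0204144, 2002). It is known (Megrelishvili) that for the non-abelian group $H_+([0,1])$ of orientation-preserving homeomorphisms of $[0,1]$, with the compact-open topology, $W$ is a singleton. The question is whether a non-trivial abelian group can have this property. Theorem 1 says yes.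

In the case $H=\mathbb Z/2$ the group is concrete. An element $g:X\to\mathbb Z/2$ is the same thing as the set where $g\ne 0$, so $G(\mathbb Z/2)$ is $\mathcal A$ with symmetric difference as addition. With $V=\{0\}$ the neighbourhoods (3) are the balls of the invariant metric $d(A,B)=\varphi(A\triangle B)$. So the theorem concerns an algebra of sets under $\triangle$, with a cleverly chosen notion of a small set.

Near the end we use $G(H)$ to prove further statements (Theorem 2): every topological group is a closed subgroup of a group with trivial $W$, abelian if the given group is, and $\mathbb Z$ itself carries a metrizable group topology with trivial $W$.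

## Weakly almost periodic functions and compact semitopological semigroups

Let $G$ be a topological group and $C(G)$ the Banach algebra of bounded continuous complex functions on $G$ with the sup norm. For $f\in C(G)$ and $g\in G$ let $f_g(x)=f(gx)$.

**Definition.** A function $f\in C(G)$ is *weakly almost periodic* (w.a.p.) if its orbit $\{f_g:g\in G\}$ is relatively compact in the weak topology of $C(G)$. These functions form a closed subalgebra $\mathrm{WAP}(G)$, and $W(G)$ is the maximal ideal space of this algebra.

**Definition.** A *compact semitopological semigroup* is a compact space with an associative multiplication that is separately continuous: for each fixed $t$, both $s\mapsto st$ and $s\mapsto ts$ are continuous.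

An example that is not a group is $\mathbb Z\cup\{\infty\}$, the one-point compactification of discrete $\mathbb Z$, with $s+\infty=\infty+s=\infty$ for all $s$. For fixed $n\in\mathbb Z$ the map $s\mapsto s+n$ is continuous, also at $\infty$, and $s\mapsto s+\infty$ is constant. Joint continuity fails: $n\to\infty$ and $-n\to\infty$, but $n+(-n)=0$ does not tend to $\infty+\infty=\infty$.

We use the following standard facts. The space $W(G)$ is the enveloping compact semitopological semigroup of $G$. There is a canonical continuous homomorphism $\iota:G\to W(G)$ with dense image, the w.a.p. functions are exactly the functions $F\circ\iota$ with $F\in C(W(G))$, and every continuous homomorphism from $G$ to a compact semitopological semigroup extends over $\iota$ to a continuous homomorphism defined on $W(G)$. In particular $W(G)$ is a singleton if and only if every w.a.p. function on $G$ is constant.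

Separate continuity is what makes density arguments work one variable at a time. For instance, $\iota(1)$ is the identity of $S=W(G)$: the set $\{s:\iota(1)s=s\}$ is closed and contains the dense set $\iota(G)$, and likewise on the other side. If $G$ is commutative, so is $S$: for fixed $g$ the closed set $\{s:\iota(g)s=s\iota(g)\}$ contains $\iota(G)$, so it is $S$; then for fixed $s\in S$ the closed set $\{t:ts=st\}$ contains $\iota(G)$, so it is $S$.

Separate continuity also forces iterated limits to agree, and this will be the engine of the proof. Here is the mechanism on a small example. Let $f=1_{\{n\ge 0\}}$ on discrete $\mathbb Z$. Suppose $f=F\circ\iota$ with $F\in C(W(\mathbb Z))$. Let $\mathcal U$ be a nonprincipal ultrafilter on $\mathbb N$, $p=\lim_{\mathcal U}\iota(n)$ and $q=\lim_{\mathcal U}\iota(-m)$. For fixed $n$, $F(\iota(n)q)=\lim_m f(n-m)=0$, so $F(pq)=\lim_nF(\iota(n)q)=0$. For fixed $m$, $F(p\,\iota(-m))=\lim_nf(n-m)=1$, so $F(pq)=\lim_mF(p\,\iota(-m))=1$. This is a contradiction, so $f$ is not w.a.p.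

A rich source of w.a.p. functions is provided by representations.

**Lemma 1.** Let $\pi$ be a representation of $G$ by linear isometries on a reflexive Banach space $E$ that is weakly continuous, meaning that $x\mapsto\langle\pi(x)v,\psi\rangle$ is continuous for all $v\in E$, $\psi\in E^*$. Then each function $f(x)=\langle \pi(x)v,\psi\rangle$ is w.a.p.

*Proof.* We have $f_g(x)=\langle\pi(g)\pi(x)v,\psi\rangle=\langle\pi(x)v,\pi(g)^*\psi\rangle$. So the orbit of $f$ lies in the image of the ball $\{\eta\in E^*:\|\eta\|\le\|\psi\|\}$ under the map $E^*\to C(G)$, $\eta\mapsto\langle\pi(\cdot)v,\eta\rangle$. The map is linear and bounded (norm at most $\|v\|$), hence weakly continuous. The ball is weakly compact because $E$, hence $E^*$, is reflexive. So the orbit lies in a weakly compact set. $\square$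

## No characters is necessary, and a measure is not enough

Let us test the question on familiar groups. A continuous character $\chi:G\to\mathbb T$ satisfies $\chi_g=\chi(g)\chi$, so its orbit lies in a compact subset of a one-dimensional space, and $\chi$ is w.a.p. Hence a group with a non-constant continuous character has non-trivial $W$. By Pontryagin duality this excludes every non-trivial locally compact abelian group: finite groups, discrete $\mathbb Z$, $\mathbb R$, all discrete Boolean groups. Our group must have no non-trivial continuous characters.

There is a natural way to arrange that: make every element a product of small elements. Let $\mathcal B$ be the algebra of finite unions of dyadic intervals $[i2^{-m},(i+1)2^{-m})\subset[0,1)$, with addition $\triangle$ and the metric $\lambda(A\triangle B)$, where $\lambda$ is Lebesgue measure. This is a countable metrizable Boolean group. A continuous character $\chi$ on it takes values $\pm1$, so there is $\varepsilon>0$ with $\chi(C)=1$ whenever $\lambda(C)<\varepsilon$. Every $A\in\mathcal B$ is a finite disjoint union of sets $C_i\in\mathcal B$ with $\lambda(C_i)<\varepsilon$, and a disjoint union is a sum in the group, so $\chi(A)=\prod\chi(C_i)=1$.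 There are no non-trivial continuous characters.

Nevertheless $W(\mathcal B)$ is not a point. Let $\pi(A)$ be multiplication by $1-2\cdot 1_A$ on $L^2[0,1)$. Since $(1-2\cdot 1_A)(1-2\cdot 1_B)=1-2\cdot 1_{A\triangle B}$, this is a unitary representation, and it is continuous because
$$\|\pi(A)v-\pi(B)v\|^2=4\int_{A\triangle B}|v|^2\,d\lambda\longrightarrow 0\quad\text{as }\lambda(A\triangle B)\to0 .$$
By Lemma 1 the function $\langle\pi(A)1,1\rangle=1-2\lambda(A)$ is w.a.p., and it is not constant. So finite-dimensional representations are gone, but the measure itself provides an infinite-dimensional one.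

This failed example shows some structure that we shall find in general. The operators of norm at most $1$ on $L^2[0,1)$, with the weak operator topology, form a compact semitopological semigroup, so $\pi$ extends to $W(\mathcal B)$. For $A\in\mathcal B$ consider the closure of $\{\pi(B):B\subset A\}$. All its members are multiplications by $L^\infty$ functions equal to $1$ off $A$. It contains multiplication by $1_{[0,1)\setminus A}$: choose $B_m\subset A$ consisting of the left halves of the dyadic intervals of length $2^{-m}$ that make up $A$ ($m$ large); then $1-2\cdot 1_{B_m}\to 1_{[0,1)\setminus A}$ weakly. So there is an element, multiplication by $1_{[0,1)\setminus A}$, which absorbs everything living on $A$, and the elements for $A$ and $B$ multiply to the one for $A\cup B$. In Theorem 1 we shall find such idempotents $e_A$ inside $W(G)$, with no representation in sight, and want to show that $e_X=1$. In the measure example the image of the absorbing element of the whole space is $0$, not $1$.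

What must be prevented is now visible: a measure must not be continuous for the topology. Let us do this by hand for $(\mathcal A,\triangle)$ with the metric $\varphi(A\triangle B)$. The only property of $\varphi$ needed is $\varphi(A_s)\le\frac1{|s|+1}$, immediate from (2) with $F=\{s\}$. Suppose that $\mu\ge0$ is a finite, finitely additive measure on $\mathcal A$ such that $\mu(A)\to0$ as $\varphi(A)\to0$. For a finite sequence $s$ with $|s|=k$ write $s^\frown n$ for $s$ extended by $n$; then
$$A_{s^\frown n}=\{x\in A_s:x_{k+1}\ne n\},\qquad A_s\setminus A_{s^\frown n}=\{x\in A_s:x_{k+1}=n\}. \tag{4}$$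
The sets $A_s\setminus A_{s^\frown n}$, $n\in\mathbb N$, are disjoint, so their measures tend to $0$, and $\mu(A_{s^\frown n})\to\mu(A_s)$. Given $\eta>0$, start at $X=A_\varnothing$ and extend the sequence one term at a time, losing at most $\eta2^{-i}$ of measure at the $i$-th extension. For each $k$ we get $s$ with $|s|=k$ and $\mu(A_s)\ge\mu(X)-\eta$. But $\varphi(A_s)\le\frac1{k+1}\to0$, so $\mu(X)\le\eta$. As $\eta$ was arbitrary, $\mu=0$.

So to a measure the set $A_{s^\frown n}$ looks almost as big as $A_s$ when $n$ is large, whereas $\varphi$ bounds it by the smaller number $\frac1{k+2}$. The proof of Theorem 1 repeats this descent with $\mu(A_s)$ replaced by the element $e_{A_s}$ of $W(G)$. The step "$\mu(A_{s^\frown n})\to\mu(A_s)$" will be replaced by an interchange of iterated limits, as in the example $1_{\{n\ge0\}}$.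

## A submeasure that shrinks along $A_s$ without collapsing

First the easy properties. The algebra $\mathcal A$ is countable, being generated by countably many sets, and each member depends on finitely many coordinates. From (2): $\varphi(\varnothing)=0$ (take $F=\varnothing$), $\varphi\le1$ (take $F=\{\varnothing\}$, whose only member is the empty sequence, with $A_\varnothing=X$), $\varphi$ is monotone, $\varphi(A\cup B)\le\varphi(A)+\varphi(B)$ (take the union of the two covers), and $\varphi(A_s)\le\frac1{|s|+1}$. In fact $\varphi$ is the largest monotone subadditive function with $\varphi(\varnothing)=0$ and $\varphi(A_s)\le\frac1{|s|+1}$: any other such $\psi$ satisfies $\psi(A)\le\sum_{s\in F}\psi(A_s)\le\sum_{s\in F}\frac1{|s|+1}$ for each cover. The danger is that $\varphi$ vanishes somewhere, and the next lemma excludes this. Note that $X=A_{(0)}\cup A_{(1)}$ costs $\frac12+\frac12=1$, and $X=A_{(0,0)}\cup A_{(1,1)}\cup A_{(2,2)}$ costs $3\cdot\frac13=1$: neither beats the trivial cover.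

**Lemma 2.** If $\varnothing\neq A\in\mathcal A$ depends only on the first $j$ coordinates, then $\varphi(A)\ge\frac1{j+1}$. In particular $\varphi(A)>0$ for $A\ne\varnothing$, and $\varphi(X)=1$.

*Proof.* The purpose is to show that a cheap family of sets $A_s$ misses a point of $A$; we defeat the sets of the family one by one, each at its own coordinate. The set $A$ contains a cylinder $[t]=\{x:x_i=t_i,\ i\le j\}$. Let $F=\{s^1,\dots,s^N\}$ with $|s^1|\le\dots\le|s^N|$ and $\sum_{s\in F}\frac1{|s|+1}<\frac1{j+1}$. For each $i$ the first $i$ sequences are no longer than $s^i$, so
$$\frac{i}{|s^i|+1}\le\sum_{l\le i}\frac1{|s^l|+1}<\frac1{j+1},$$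
whence $|s^i|+1>i(j+1)=ij+i\ge j+i$, that is, $|s^i|\ge j+i$. So $s^i$ has a term in position $j+i$. The positions $j+1,\dots,j+N$ are distinct and are not constrained by $[t]$, so we may choose $x\in[t]$ with $x_{j+i}=s^i_{j+i}$ for $i=1,\dots,N$. Then $x\notin A_{s^i}$ for every $i$, and $F$ does not give a cover of $A$. Hence every cover of $A$ costs at least $\frac1{j+1}$. The set $X$ depends on no coordinates, so $j=0$ gives $\varphi(X)\ge1$, and $\varphi\le 1$. $\square$

Consequently $\varphi(A_s)=\frac1{|s|+1}$ exactly. Also, for $|s|=k$, the disjoint sets $\{x\in A_s:x_{k+1}=n\}$, $n\in\mathbb N$, from (4) all have $\varphi$ at least $\frac1{k+2}$, since they are nonempty and depend on $k+1$ coordinates. No finite measure behaves like that.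

**Lemma 3.** For every $\varepsilon>0$, each $A\in\mathcal A$ is a finite disjoint union of sets $C\in\mathcal A$ with $\varphi(C)<\varepsilon$.

*Proof.* Let $k\ge1$ with $\frac1{k+1}<\varepsilon$, and for $0\le j\le k$ let $s^{(j)}=(j,\dots,j)$ with $k$ entries. Given $x\in X$, the terms $x_1,\dots,x_k$ take at most $k$ values, so some $j\in\{0,\dots,k\}$ differs from all of them, and $x\in A_{s^{(j)}}$. Thus $X=\bigcup_{j=0}^kA_{s^{(j)}}$, and each of these sets has $\varphi\le\frac1{k+1}<\varepsilon$. Intersect with $A$, and subtract from each set the preceding ones; by monotonicity the pieces still have $\varphi<\varepsilon$. $\square$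

## The topology of $G(H)$

Write $G=G(H)$. It is a group: the product of two functions with finitely many values and level sets in $\mathcal A$ is again such a function. Also $\{x:g(x)\notin V\}$ is a finite union of level sets, hence in $\mathcal A$, so (3) makes sense.

**Lemma 4.** The sets $N(V,\varepsilon)$ form a base at $1$ of a Hausdorff group topology on $G$. The constant functions form a closed subgroup topologically isomorphic to $H$. If $H$ is metrizable, so is $G$.

*Proof.* We check the neighbourhood axioms, then separation, then the constants.

*Group topology.* We have
$$N(V\cap V',\min(\varepsilon,\varepsilon'))\subset N(V,\varepsilon)\cap N(V',\varepsilon')$$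
by monotonicity. If $g(x)h(x)\notin V^2$, then $g(x)\notin V$ or $h(x)\notin V$, so subadditivity gives $N(V,\varepsilon/2)N(V,\varepsilon/2)\subset N(V^2,\varepsilon)$; and every neighbourhood of $1_H$ contains some $V^2$. Clearly $N(V,\varepsilon)^{-1}=N(V^{-1},\varepsilon)$. Finally let $g$ have values $h_1,\dots,h_r$ and put $V'=\bigcap_i h_i^{-1}Vh_i$, a neighbourhood of $1_H$ with $h_iV'h_i^{-1}\subset V$ for all $i$. If $u(x)\in V'$ then $g(x)u(x)g(x)^{-1}\in V$, so $gN(V',\varepsilon)g^{-1}\subset N(V,\varepsilon)$. These are the axioms for a base at $1$ of a group topology.

*Hausdorff.* If $g\neq1$, then $g=h\ne1$ on some nonempty $A\in\mathcal A$. Choose $V$ with $h\notin V$. Then $\{x:g(x)\notin V\}\supset A$, so $g\notin N(V,\varphi(A))$, and $\varphi(A)>0$ by Lemma 2.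

*Embedding.* For the constant function $h$, the set $\{x:h\notin V\}$ is $\varnothing$ or $X$. Since $\varphi(\varnothing)=0$ and $\varphi(X)=1\ge\varepsilon$, the constant $h$ lies in $N(V,\varepsilon)$ iff $h\in V$.

*Closed.* Let $g$ be non-constant, with values $h\ne h'$ on nonempty sets $A,A'\in\mathcal A$. Take $V$ with $Vh\cap Vh'=\varnothing$ and $0<\varepsilon\le\min(\varphi(A),\varphi(A'))$. If a constant $c$ lay in the neighbourhood $N(V,\varepsilon)g$ of $g$, then $cg^{-1}\in N(V,\varepsilon)$, so $\{x:cg(x)^{-1}\notin V\}$ has $\varphi<\varphi(A)$ and does not contain $A$. Hence $ch^{-1}\in V$, i.e. $c\in Vh$. In the same way $c\in Vh'$, a contradiction.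

*Metrizable.* If $H$ has a countable base at $1$, the sets $N(V,\frac1n)$ with $V$ in that base form a countable base at $1$ in $G$. A Hausdorff group with a countable base at $1$ is metrizable (Birkhoff–Kakutani). $\square$

For $C\in\mathcal A$ let $G_C=\{g\in G:g=1\text{ off }C\}$, a subgroup. For every $V$, an element $g\in G_C$ satisfies $\{x:g(x)\notin V\}\subset C$. Hence
$$\varphi(C)<\varepsilon\ \Longrightarrow\ G_C\subset N(V,\varepsilon)\quad\text{for every }V. \tag{5}$$
So $G$ has small subgroups, and by Lemma 3 they generate everything. Statement (5) is the only way in which the topology enters the proof.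

## Minimal ideals that are compact groups

An *ideal* of a semigroup $T$ is a nonempty $I\subset T$ with $TI\subset I$ and $IT\subset I$; with only $TI\subset I$ it is a *left ideal*, with only $IT\subset I$ a *right ideal*. In $\mathbb Z\cup\{\infty\}$ the set $\{\infty\}$ is an ideal, and it is a (trivial) compact group. The next lemma says that such an ideal always exists.

**Lemma 5.** If a compact semitopological semigroup $T$ is the closure of a homomorphic image of a group $\Gamma$, then $T$ has an ideal $K$ that is a compact topological group.

Both proofs end by quoting Ellis' theorem (Duke Math. J. 24 (1957)): a group with a compact Hausdorff topology and separately continuous multiplication is a topological group.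

*Proof when $T$ is commutative.* This case suffices for abelian $H$. Let $K=\bigcap_{t\in T}tT$. Each $tT$ is compact, as a continuous image of $T$, and $tT\cap t'T\supset tt'T$. By the finite intersection property $K$ is nonempty and compact. It is an ideal: for all $s,t$ we have $sK\subset s\,tT=t(sT)\subset tT$. It is the smallest ideal: an ideal $I\ni t$ contains $tT\supset K$. For $k\in K$, the set $kK$ is an ideal contained in $K$, so $kK=K$. A commutative semigroup in which $kK=K$ for all $k$ is a group. By Ellis' theorem, $K$ is a topological group. $\square$

*Proof in general.* The statement follows from the theorem of Ryll-Nardzewski (existence of a two-sided invariant mean on WAP of any group) combined with that of de Leeuw–Glicksberg (Acta Math. 105 (1961)): two-sided amenability of $C(T)$ is equivalent to the minimal ideal being a compact topological group. See Berglund–Junghenn–Milnes, *Analysis on Semigroups*, or Ruppert, LNM 1079. Here is a direct derivation from the Ryll-Nardzewski fixed point theorem: a group of linear isometries of a Banach space that maps a nonempty weakly compact convex set $Q$ into itself has a common fixed point in $Q$. Write $j:\Gamma\to T$ for the homomorphism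 with dense image; as before, $j(1)$ is the identity of $T$.

First, minimal left ideals exist and are closed. Every left ideal containing $t$ contains the compact left ideal $Tt$. By Zorn's lemma and compactness there is a minimal closed left ideal $L$; for $t\in L$ minimality gives $Tt=L$, so any left ideal inside $L$ equals $L$. The same observation shows that every left ideal contains a closed minimal one and that every minimal left ideal is closed. Distinct minimal left ideals are disjoint, since a nonempty intersection would be a left ideal. The same holds on the right.

Second, the minimal left ideal is unique. Suppose $L_1\neq L_2$ are minimal left ideals. They are disjoint and closed, so there is $f\in C(T)$ with $f=0$ on $L_1$ and $f=1$ on $L_2$. For $t\in T$ put $(\Lambda_tf)(x)=f(tx)$. The map $t\mapsto\Lambda_tf$ is continuous from $T$ to $C(T)$ with the topology of pointwise convergence, so its image is bounded and pointwise compact, hence weakly compact by Grothendieck's theorem. Its closed convex hull $Q$ is weakly compact by Krein's theorem. For $\gamma\in\Gamma$ the operator $\Lambda_{j(\gamma)}$ is a linear isometry of $C(T)$, because $x\mapsto j(\gamma)x$ is a homeomorphism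 of $T$. These operators form a group, and they preserve $Q$ since $\Lambda_{j(\gamma)}\Lambda_tf=\Lambda_{tj(\gamma)}f$. So there is $c\in Q$ with $c(j(\gamma)x)=c(x)$ for all $\gamma$ and $x$. Taking $x=j(1)$, we see that $c$ is constant on the dense set $j(\Gamma)$, so $c$ is constant. But for $x\in L_1$ we have $tx\in L_1$, so $\Lambda_tf$ is $0$ on $L_1$, and likewise $1$ on $L_2$; this passes to convex combinations and limits, so $c=0$ on $L_1$ and $c=1$ on $L_2$. This is a contradiction. Using $f(xt)$ instead of $f(tx)$, the minimal right ideal is unique too.

Third, we assemble $K$. Let $L$ and $R$ be the unique minimal left and right ideals. For $t\in T$ the set $Lt$ is a minimal left ideal: if $I\subset Lt$ is a left ideal, then $\{l\in L:lt\in I\}$ is a left ideal in $L$, so it is $L$, and $I=Lt$. By uniqueness $Lt=L$ for all $t$, so $L$ is a two-sided ideal. Similarly $R$ is a two-sided ideal. As a right ideal, $L$ contains a minimal right ideal, so $L\supset R$; symmetrically $R\supset L$. Put $K=L=R$, a closed ideal. For $k\in K$, $Kk$ is a left ideal of $T$ inside $L$, so $Kk=K$; likewise $kK=K$. Hence $K$ is a group, and by Ellis' theorem a compact topological group. $\square$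

## The idempotents $e_A$ and the rule $e_Ae_B=e_{A\cup B}$

We now prove Theorem 1. Let $G=G(H)$, $S=W(G)$, and write $1=\iota(1)$ for the identity of $S$. For $A\in\mathcal A$ let
$$S_A=\overline{\iota(G_A)}\subset S .$$
This is a subsemigroup: for $g\in G_A$ we have $\iota(g)S_A\subset\overline{\iota(g)\iota(G_A)}= S_A$ by continuity of $s\mapsto\iota(g)s$; so for $s\in S_A$ the closed set $\{t:ts\in S_A\}$ contains $\iota(G_A)$, hence $S_A$. Also $S_X=S$, and $S_A\subset S_B$ if $A\subset B$. Lemma 5 applies to $T=S_A$, which is the closure of the homomorphic image $\iota(G_A)$ of a group.

**Step 1. Each $S_A$ has a zero $e_A$: $se_A=e_As=e_A$ for all $s\in S_A$.** The purpose is to produce the absorbing elements seen in the measure example. The argument is the no-characters argument, applied to the compact group of Lemma 5.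

Let $K$ be an ideal of $S_A$ as in Lemma 5 and $e$ its identity. For $s\in S_A$ both $es$ and $se$ lie in $K$, so $es=(es)e=e(se)=se$. Put $\rho(s)=se$. Then $\rho(s)\rho(t)=s(et)e=s(te)e=ste=\rho(st)$, so $\rho:S_A\to K$ is a homomorphism. It is continuous, and onto because $\rho(k)=ke=k$ for $k\in K$. Hence $\rho\iota(G_A)$ is dense in $K$.

Let $\pi:K\to U(n)$ be a continuous homomorphism, and let $\theta=\pi\rho\iota:G_A\to U(n)$, a continuous homomorphism. The group $U(n)$ has no small subgroups. Explicitly, if $u\neq1$ is unitary, it has an eigenvalue $e^{i\alpha}$ with $0<|\alpha|\le\pi$, and for the first $m\ge1$ with $m|\alpha|\ge\pi/3$ we have $\pi/3\le m|\alpha|\le\pi$, so $\|u^m-1\|\ge|e^{im\alpha}-1|\ge1$; thus $\{u:\|u-1\|<1\}$ contains no non-trivial subgroup. The $\theta$-preimage of this neighbourhood contains $N(V,\varepsilon)\cap G_A$ for some $V,\varepsilon$. By (5) it contains the subgroup $G_C$ whenever $C\subset A$, $C\in\mathcal A$ and $\varphi(C)<\varepsilon$. So $\theta(G_C)$ is a subgroup inside the neighbourhood, and $\theta(G_C)=\{1\}$. By Lemma 3, $A=C_1\sqcup\dots\sqcup C_r$ with $\varphi(C_i)<\varepsilon$, and each $g\in G_A$ is the product of the elements $g_i\in G_{C_i}$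 that agree with $g$ on $C_i$. Thus $\theta$ is trivial, and $\pi$ is trivial by density of $\rho\iota(G_A)$ in $K$. By the Peter–Weyl theorem the finite-dimensional unitary representations of the compact group $K$ separate points, so $K=\{e\}$. Since $K$ is an ideal, $se=es=e$ for all $s\in S_A$. Put $e_A=e$.

A zero is unique (two zeros $e,e'$ satisfy $e=ee'=e'$), so $e_A$ is well defined, and $e_A$ is idempotent.

**Step 2. $e_Ae_B=e_{A\cup B}$ for all $A,B\in\mathcal A$.** The purpose is to turn unions of sets into products in $S$, where separate continuity can act.

If $A\subset B$, then $e_A\in S_A\subset S_B$, and $e_B$ is the zero of $S_B$, so $e_Ae_B=e_Be_A=e_B$.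

If $A\cap B=\varnothing$, then elements of $G_A$ and $G_B$ commute, because at each point of $X$ one of them has the value $1$. For $b\in G_B$ the set $\{s:\iota(b)s=s\iota(b)\}$ is closed and contains $\iota(G_A)$, so $\iota(b)$ commutes with every element of $S_A$, in particular with $e_A$. Let $z=e_Ae_B$, an element of $S_{A\cup B}$. Each element of $G_{A\cup B}$ is $ab$ with $a\in G_A$ and $b\in G_B$, and
$$\iota(a)\iota(b)\,e_Ae_B=\iota(a)e_A\;\iota(b)e_B=e_Ae_B=z .$$
So the closed set $\{s:sz=z\}$ contains $\iota(G_{A\cup B})$, hence $S_{A\cup B}$. Taking $s=e_{A\cup B}$ gives $z=e_{A\cup B}z=e_{A\cup B}$, the last equality because $e_{A\cup B}$ is the zero of $S_{A\cup B}\ni z$.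

In general $e_B=e_{B\setminus A}e_B$ by the first case, and $e_Ae_{B\setminus A}=e_{A\cup B}$ by the second. So
$$e_Ae_B=(e_Ae_{B\setminus A})e_B=e_{A\cup B}e_B=e_{A\cup B},$$
the last step by the first case, since $B\subset A\cup B$.

## Interchanging limits: the descent from $e_X$ to $1$

**Step 3. $e_{A_s}\in\overline{\{e_{A_{s^\frown n}}:n\in\mathbb N\}}$ for every finite sequence $s$.** The purpose is to replace the statement $\mu(A_{s^\frown n})\to\mu(A_s)$ of the descent for measures. The size $\varphi$ plays no role in this step: only the combinatorics of the sets and separate continuity are used.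

Let $k=|s|$ and $B_m=\{x\in A_s:x_{k+1}>m\}\in\mathcal A$. By (4), $A_{s^\frown n}$ is $A_s$ without the points having $x_{k+1}=n$. If $n>m$, those missing points are in $B_m$; if $n\le m$, the set $B_m$ is contained in $A_{s^\frown n}$. Hence
$$A_{s^\frown n}\cup B_m=\begin{cases}A_s,& n>m,\\ A_{s^\frown n},& n\le m.\end{cases} \tag{6}$$
Put $p_n=e_{A_{s^\frown n}}$ and $q_m=e_{B_m}$. By Step 2 and (6),
$$p_nq_m=e_{A_s}\ (n>m),\qquad p_nq_m=p_n\ (n\le m).$$
This is the pattern of $1_{\{n\ge0\}}$: the two orders of taking limits see two different cases. Let $\mathcal U$ be a nonprincipal ultrafilter on $\mathbb N$, and $p=\lim_{\mathcal U}p_n$, $q=\lim_{\mathcal U}q_m$, which exist because $S$ is compact. All limits below are along $\mathcal U$, which contains every cofinite set.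

For fixed $m$, continuity of $t\mapsto tq_m$ gives $pq_m=\lim_np_nq_m=e_{A_s}$, since $n>m$ for all but finitely many $n$. Continuity of $t\mapsto pt$ gives $pq=\lim_mpq_m=e_{A_s}$.

For fixed $n$, continuity of $t\mapsto p_nt$ gives $p_nq=\lim_mp_nq_m=p_n$, since $m\ge n$ for all but finitely many $m$. Continuity of $t\mapsto tq$ gives $pq=\lim_np_nq=\lim_np_n=p$.

So $e_{A_s}=pq=p=\lim_{\mathcal U}e_{A_{s^\frown n}}$, which lies in the closure of $\{e_{A_{s^\frown n}}:n\in\mathbb N\}$.

**Step 4. $e_X=1$, and $S$ is a singleton.** The purpose is to descend from $X$ to sets of small $\varphi$, as with measures.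

Let $E_k=\{e_{A_s}:|s|=k\}$. Step 3 says $E_k\subset\overline{E_{k+1}}$, so $\overline{E_k}\subset\overline{E_{k+1}}$. Since $E_0=\{e_X\}$, induction gives $e_X\in\overline{E_k}$ for all $k$.

Let $C$ be a closed neighbourhood of $1$ in $S$. By continuity of $\iota$ there are $V,\varepsilon$ with $\iota(N(V,\varepsilon))\subset C$. Take $k$ with $\frac1{k+1}<\varepsilon$. If $|s|=k$, then $\varphi(A_s)\le\frac1{k+1}<\varepsilon$, so $G_{A_s}\subset N(V,\varepsilon)$ by (5), and $e_{A_s}\in S_{A_s}=\overline{\iota(G_{A_s})}\subset C$. So $E_k\subset C$, and $e_X\in\overline{E_k}\subset C$. Since $S$ is compact Hausdorff, the closed neighbourhoods of $1$ intersect in $\{1\}$. Hence $e_X=1$.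

But $e_X$ is the zero of $S_X=S$. For every $s\in S$ we get $s=s\cdot1=se_X=e_X=1$. So $W(G(H))$ is a singleton.

For $H=\mathbb Z/2$ the group $G(H)\cong(\mathcal A,\triangle)$ is countable, Boolean, non-trivial, and metrizable by Lemma 4. This completes the proof of Theorem 1. $\blacksquare$

## Closed embeddings, direct sums, monothetic groups and $\mathbb Z$

**Theorem 2.**

1. Every topological group $H$ is a closed topological subgroup of a topological group $G$ with $W(G)$ a singleton. If $H$ is abelian, $G$ can be taken abelian. If $H$ is Polish, $G$ can be taken Polish. If $H$ is a Hausdorff real topological vector space, $G$ can be taken a Hausdorff topological vector space containing $H$ as a closed subspace.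
2. For every non-trivial abelian group $H$, the direct sum $H^{(\omega)}$ of countably many copies of $H$ admits a metrizable group topology with $W$ a singleton.
3. There is a non-trivial monothetic Polish group with $W$ a singleton.
4. $\mathbb Z$ admits a metrizable (Hausdorff) group topology $\tau$ with $W(\mathbb Z,\tau)$ a singleton.
5. For all these groups, every weakly continuous representation by linear isometries on a reflexive Banach space is trivial.

Here *monothetic* means having a dense cyclic subgroup, as the circle does, and *Polish* means separable and completely metrizable. Parts 1, 3 and 4 need to move between a group and a dense subgroup.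

**Lemma 6.** Let $D$ be a dense subgroup of a topological group $\widehat G$.
(a) If $W(D)$ is a singleton, so is $W(\widehat G)$.
(b) If $\widehat G$ is abelian and $W(\widehat G)$ is a singleton, so is $W(D)$.

*Proof of (a).* Let $f\in\mathrm{WAP}(\widehat G)$. The restriction map $C(\widehat G)\to C(D)$ is bounded and linear, hence weakly continuous, and it takes $f_d$ to $(f|_D)_d$ for $d\in D$. So the orbit of $f|_D$ is relatively weakly compact, $f|_D$ is w.a.p., hence constant, and $f$ is constant by density.

*Proof of (b).* Let $f\in\mathrm{WAP}(D)$. The plan is to show that $f$ is uniformly continuous, so that it extends to $\widehat G$, and then that the extension is w.a.p.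

*Uniform continuity.* Let $Q$ be the weak closure of $\{f_g:g\in D\}$, a weakly compact set. On $Q$ the weak topology coincides with the topology of pointwise convergence, which is coarser and Hausdorff. The map $g\mapsto f_g$ is pointwise continuous, so it is weakly continuous into $Q$. By Namioka's theorem (Pacific J. Math. 51 (1974)), a weakly compact set in a Banach space has a dense set of points at which the identity is continuous from the weak to the norm topology. So, for $\varepsilon>0$, there is a nonempty relatively weakly open $O\subset Q$ of norm diameter $<\varepsilon$. (For countable $D$, the only case used in Theorem 2, this is elementary. The set $Q$ lies in the closed linear span of the countable orbit, so it is norm separable, and is covered by countably many closed balls of radius $\varepsilon/3$. Closed balls are weakly closed, so by Baire's theorem in the compact space $Q$ one of them has nonempty relative weak interior $O$, of diameter at most $2\varepsilon/3$.) The orbit is dense in $Q$, so there is $g_0\in D$ with $f_{g_0}\in O$. By weak continuity, $f_{ug_0}\in O$ for all $u$ in some neighbourhood of $1$ in $D$. Since $f_{ug_0}=(f_u)_{g_0}$ and translations are isometries,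
$$\|f_u-f\|=\|(f_u)_{g_0}-f_{g_0}\|=\|f_{ug_0}-f_{g_0}\|<\varepsilon .$$
So $f$ is uniformly continuous.

*Extension.* Let $\mathrm{UC}_b(D)$ be the space of bounded uniformly continuous functions on $D$, a closed subspace of $C(D)$. Each of its members extends uniquely to a bounded uniformly continuous function on $\widehat G$, because $D$ is dense. This extension map $\mathrm{UC}_b(D)\to C(\widehat G)$ is a linear isometry. Let $F$ be the extension of $f$. For $d\in D$ the function $F_d$ is uniformly continuous and restricts to $f_d$, so it is the extension of $f_d$. The orbit $\{f_d\}$ is relatively weakly compact in $C(D)$ and lies in $\mathrm{UC}_b(D)$, which is weakly closed and whose weak topology is the restricted one (Hahn–Banach); so it is relatively weakly compact in $\mathrm{UC}_b(D)$. The extension map is weakly continuous, so $\{F_d:d\in D\}$ is relatively weakly compact in $C(\widehat G)$.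

*The extension is w.a.p.* Since $\|F_{ug}-F_g\|=\|F_u-F\|\to0$ as $u\to1$, the map $g\mapsto F_g$ is norm continuous on $\widehat G$. So $\{F_g:g\in\widehat G\}$ lies in the norm closure of $\{F_d:d\in D\}$, hence in its weak closure, which is weakly compact. Thus $F\in\mathrm{WAP}(\widehat G)$, so $F$ is constant, and so is $f$. $\square$

We prove Theorem 2 part by part.

**Part 1.** By Lemma 4 and Theorem 1, $G(H)$ contains $H$ as a closed topological subgroup (the constants) and has trivial $W$. It is abelian if $H$ is.

*Polish $H$.* The purpose here is to complete $G(H)$ without losing any of these properties. The group $G(H)$ is metrizable. It is separable: let $D_0$ be a countable dense subset of $H$, and consider the functions in $G(H)$ with values in $D_0$; they form a countable set, because $\mathcal A$ is countable. Given $g\in G(H)$ with values $h_i$ on sets $A_i$, and given $V$, choose $d_i\in D_0$ with $d_ih_i^{-1}\in V$; the function $d$ equal to $d_i$ on $A_i$ satisfies $dg^{-1}\in N(V,\varepsilon)$ for every $\varepsilon$. So these functions are dense. The two-sided (Raikov) completion $\widehat G$ of the separable metrizable group $G(H)$ is Polish. It is abelian if $H$ is,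 and $W(\widehat G)$ is a singleton by Lemma 6(a). Finally $H$ is closed in $\widehat G$, because a Polish subgroup of a Polish group is closed. Indeed, $H$ is completely metrizable, so it is a dense $G_\delta$ in the Polish group $\overline H$. If $x\in\overline H\setminus H$, then $xH$ and $H$ would be disjoint dense $G_\delta$ sets in $\overline H$, against Baire's theorem.

*Topological vector spaces.* Write $G(H)$ additively; it is a real vector space under pointwise operations, and the constants form a closed subspace. Joint continuity of scalar multiplication at $(t_0,g_0)$ has to be shown. Let $W_0$ be a neighbourhood of $0$ in $H$ and $0<\varepsilon\le 1$. Choose a balanced neighbourhood $V$ of $0$ with $V+V\subset W_0$, and an integer $M\ge|t_0|+1$. Write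
$$tg-t_0g_0=t(g-g_0)+(t-t_0)g_0 .$$
If $|t|\le M$ and $u(x)\in\frac1MV$, then $tu(x)\in\frac tMV\subset V$; so $tN(\frac1MV,\varepsilon)\subset N(V,\varepsilon)$ for $|t|\le M$. Since $g_0$ has finitely many values, $(t-t_0)g_0(x)\in V$ for all $x$ when $t$ is near $t_0$. For such $t$, with also $|t-t_0|\le1$, and for $g-g_0\in N(\frac1MV,\varepsilon)$, the function $tg-t_0g_0$ has values in $V+V\subset W_0$ except on a set with $\varphi<\varepsilon$. So it lies in $N(W_0,\varepsilon)$, and $G(H)$ is a Hausdorff topological vector space.

**Part 2.** The purpose is to identify $G(H)$ as an abstract group. Give $H$ the discrete topology; then $G(H)$ is metrizable, and $W(G(H))$ is a singleton. Enumerate $\mathcal A$; the algebras generated by the first $n$ members are finite, increase, and have union $\mathcal A$. A larger finite algebra arises from a smaller one by splitting atoms, and we may split one atom at a time. Since $\mathcal A$ is infinite, we get a chain $\mathcal A_0=\{\varnothing,X\}\subset\mathcal A_1\subset\cdots$ with union $\mathcal A$, in which $\mathcal A_{j+1}$ arises from $\mathcal A_j$ by splitting one atom $a$ into two nonempty pieces $a',a''$.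

Let $M_j$ be the group of functions $X\to H$ constant on each atom of $\mathcal A_j$. Then $M_0\cong H$ (constants) and $G(H)=\bigcup_jM_j$. Let $H_{j+1}\cong H$ be the group of functions constant on $a''$ and trivial off $a''$. Then $M_{j+1}=M_j\oplus H_{j+1}$. Indeed, given $g\in M_{j+1}$ (additive notation), let $g'\in M_j$ agree with $g$ off $a''$ and have on $a''$ the value that $g$ takes on $a'$; then $g-g'\in H_{j+1}$. A function in $M_j\cap H_{j+1}$ is constant on $a$ and trivial on $a'$ and off $a$, so it is trivial. Hence $G(H)=M_0\oplus H_1\oplus H_2\oplus\cdots\cong H^{(\omega)}$ as a group. Transport the topology of $G(H)$ along this isomorphism.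

**Part 3.** Let $H=\mathbb T$ and let $\widehat G$ be the completion of $G=G(\mathbb T)$, a Polish abelian group with $W(\widehat G)$ a singleton by Part 1. It contains $\mathbb T$, so it is non-trivial. We look for a topological generator by Baire category. With $\mathcal A_j$ as in Part 2, let $T_j$ be the group of functions $X\to\mathbb T$ constant on the atoms of $\mathcal A_j$; these groups increase, and $G=\bigcup_jT_j$. The natural bijection from $\mathbb T^{d}$, $d$ the number of atoms of $\mathcal A_j$, to $T_j$ is continuous, since functions whose values at all atoms lie in $V$ belong to $N(V,\varepsilon)$ for every $\varepsilon$. Its source is compact, so it is a homeomorphism, and $T_j$ is a torus. By Kronecker's theorem $(e^{2\pi i\theta_1},\dots,e^{2\pi i\theta_d})$ generates a dense subgroup of $\mathbb T^d$ if $1,\theta_1,\dots,\theta_d$ are linearly independent over $\mathbb Q$. The exceptional $\theta$ form a countable union of null sets (affine hyperplanes), so topological generators are dense in $T_j$.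

For nonempty open $U\subset\widehat G$ let $O_U=\{z\in\widehat G:nz\in U\text{ for some }n\in\mathbb Z\}$. It is open, as the union of the preimages of $U$ under $z\mapsto nz$. It is dense: let $V\subset\widehat G$ be nonempty and open. As $G$ is dense and the $T_j$ increase to $G$, there is $j$ with $V\cap T_j\ne\varnothing\ne U\cap T_j$. Choose a topological generator $w\in V\cap T_j$ of $T_j$. Some multiple $nw$ lies in the nonempty relatively open set $U\cap T_j$, so $w\in O_U\cap V$. By Baire's theorem, applied to a countable base of nonempty open sets $U$, some $z\in\widehat G$ lies in all the $O_U$. Then $\langle z\rangle$ meets every nonempty open set, so it is dense, and $\widehat G$ is monothetic.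

**Part 4.** Take $\widehat G$ and $z$ from Part 3. The group $\langle z\rangle$ is infinite: a finite subgroup is closed, and being dense it would equal the infinite group $\widehat G$. So $\langle z\rangle\cong\mathbb Z$. The topology induced from $\widehat G$ is a metrizable group topology $\tau$ on $\mathbb Z$. Since $\langle z\rangle$ is dense in the abelian group $\widehat G$ and $W(\widehat G)$ is a singleton, $W(\mathbb Z,\tau)$ is a singleton by Lemma 6(b).

**Part 5.** Let $G$ be one of these groups, and $\pi$ a weakly continuous representation by linear isometries on a reflexive space $E$. For $v\in E$ and $\psi\in E^*$ the function $x\mapsto\langle\pi(x)v,\psi\rangle$ is w.a.p. by Lemma 1, hence constant, so $\langle\pi(x)v,\psi\rangle=\langle v,\psi\rangle$ for all $x\in G$. As $\psi$ and $v$ are arbitrary, $\pi(x)$ is the identity for all $x$. $\blacksquare$
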